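# Rouquier dimension and products: fat points and cuspidal curves

## 1. Building objects in a triangulated category

Throughout, $k$ is a field, all rings except endomorphism rings are commutative, and $\otimes$ without a base means $\otimes_k$. Shifts of morphisms are often suppressed from the notation.

**Definition 1 (steps of generation).** Let $\mathcal T$ be a triangulated category. For a full subcategory $\mathcal I$, let $\langle\mathcal I\rangle_1$ be the smallest full subcategory containing $\mathcal I$ and closed under finite direct sums, direct summands and shifts. For full subcategories $\mathcal I_1,\mathcal I_2$, let $\mathcal I_1*\mathcal I_2$ be the full subcategory of objects $M$ that sit in a distinguished triangle $M_1\to M\to M_2\to M_1[1]$ with $M_i\in\mathcal I_i$. Put $\mathcal I_1\diamond\mathcal I_2=\langle\mathcal I_1*\mathcal I_2\rangle_1$ and $\langle\mathcal I\rangle_{j+1}=\langle\mathcal I\rangle_j\diamond\langle\mathcal I\rangle_1$.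

So $\langle G\rangle_j$ consists of what can be built from $G$ with at most $j$ layers, where sums, shifts and summands are free of charge. Clearly $\langle G\rangle_j\subset\langle G\rangle_{j+1}$.

*Example.* Let $A$ be a local Artinian $k$-algebra with residue field $k$ and $\mathfrak m^\ell=0$. Let $F$ be a bounded complex of finitely generated $A$-modules. The sequences of complexes
$$0\to\mathfrak m^{i+1}F\to\mathfrak m^iF\to\mathfrak m^iF/\mathfrak m^{i+1}F\to0$$
are exact, and the right-hand terms are complexes of $k$-vector spaces, hence lie in $\langle k\rangle_1$. Going from $i=\ell-1$ down to $i=0$ gives $\mathfrak m^{\ell-1}F\in\langle k\rangle_1$, $\mathfrak m^{\ell-2}F\in\langle k\rangle_2$, and finally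
$$F\in\langle k\rangle_\ell. \tag{1}$$

**Definition 2 (dimension).** The (Rouquier) dimension $\dim\mathcal T$ is the smallest integer $d\ge0$ such that $\mathcal T=\langle G\rangle_{d+1}$ for some object $G$, and $\infty$ if there is none.

**Definition 3 (the categories in play).** For a scheme $X$, $D^b(\mathcal O_X\text{-}mod)$ is the bounded derived category of coherent sheaves, also written $D^b(X)$. For a noetherian ring $A$, $D^b(A)$ is the bounded derived category of finitely generated $A$-modules, identified with the full subcategory of the derived category $D(A)$ of complexes with bounded, finitely generated cohomology. For $X=\operatorname{Spec}A$ we have $D^b(X)=D^b(A)$. We write $\operatorname{Ext}^*(F,Y)=\bigoplus_i\operatorname{Hom}(F,Y[i])$.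

Two textbook facts will be used freely. An object of $D(A)$ with bounded cohomology is represented by a bounded complex (truncate). An object of $D^b(A)$ is represented by a bounded above complex of finitely generated free modules, and, truncating that, by a bounded complex of finitely generated modules.

*Examples.* Every bounded complex of vector spaces is the sum of its shifted cohomologies, so $D^b(k)=\langle k\rangle_1$ and $\dim D^b(k)=0$. By (1), a local Artinian $A$ as above has $\dim D^b(A)\le\ell-1$. For $A=k[x]/(x^n)$ this bound is wasteful. Put $M=\bigoplus_{i=1}^nk[x]/(x^i)$. Every finitely generated $A$-module is a finite direct sum of modules $k[x]/(x^i)$ with $i\le n$, so it lies in $\operatorname{add}M$, the class of summands of finite sums of copies of $M$. Let $F$ be a bounded complex of finitely generated modules with cycles $Z$ and boundaries $B$, regarded as complexes with zero differential. Then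
$$0\to Z\to F\to B[1]\to0 \tag{2}$$
is exact, $Z$ and $B[1]$ lie in $\langle M\rangle_1$, so $F\in\langle M\rangle_2$. Hence $\dim D^b(k[x]/(x^n))\le1$ for all $n\ge 1$.

**Definition 4 (ghosts).** Let $G$ be an object of a triangulated category. A morphism $f$ is *$G$-ghost* if $\operatorname{Hom}(G[i],f)=0$ for all $i\in\mathbb Z$, that is, if $f\varphi=0$ for every $\varphi$ from a shift of $G$ to the source of $f$.

*Example.* In $D(A)$ we have $\operatorname{Hom}(A[i],f)=H^{-i}(f)$, so the $A$-ghosts are the maps that vanish on cohomology. For $A=k[x]/(x^2)$ the class $\eta:k\to k[1]$ of the extension $0\to k\xrightarrow{x}A\to k\to0$ is an $A$-ghost, and it is nonzero because the extension does not split.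

**Definition 5 (regular in every order).** A sequence $f_1,\dots,f_c$ in a ring $P$ is regular in every order if each of its permutations is a regular sequence. In particular $f_j$ is then a nonzerodivisor on $P/(f_i:i\in I\setminus j)$ whenever $j\in I\subset\{1,\dots,c\}$.

*Example.* The sequence $x^n,y^m$ in $k[x,y]$ has this property. More generally so has any sequence of nonconstant polynomials in pairwise disjoint sets of variables: if $f_j\in S_j$ with $S_j$ a polynomial ring in its own variables, then $P/(f_i:i\in I\setminus j)$ is $S_j$ tensored over $k$ with another algebra, hence free over $S_j$, and $f_j\ne0$ is a nonzerodivisor on $S_j$. By contrast $x,\ y(1-x),\ z(1-x)$ is regular in $k[x,y,z]$, while $y(1-x),\ z(1-x),\ x$ is not, because $y\cdot z(1-x)\in(y(1-x))$ although $y\notin(y(1-x))$.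

**Definition 6 (separability idempotent).** Let $\kappa/k$ be a finite field extension. A separability idempotent is an element $\sum u_i\otimes v_i\in\kappa\otimes_k\kappa$ with $\sum u_iv_i=1$ and $\sum\lambda u_i\otimes v_i=\sum u_i\otimes v_i\lambda$ for all $\lambda\in\kappa$.

*Example.* For $\mathbb C/\mathbb R$ take $e=\frac12(1\otimes1-i\otimes i)$. Its product is $\frac12(1+1)=1$, and both $(i\otimes1)e$ and $(1\otimes i)e$ equal $\frac12(i\otimes1+1\otimes i)$. One exists whenever $\kappa/k$ is separable: then $\kappa\otimes_k\kappa$ is a finite product of fields, so the kernel of the multiplication $\mu:\kappa\otimes_k\kappa\to\kappa$ is generated by an idempotent $1-e$. Then $\mu(e)=1$, and $e$ kills $\ker\mu\ni\lambda\otimes1-1\otimes\lambda$.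

One more textbook theorem will be needed, *generic freeness* (Matsumura, *Commutative Ring Theory*, Thm. 24.1): if $R$ is a noetherian domain, $S$ a finitely generated $R$-algebra and $E$ a finitely generated $S$-module, there is $0\ne h\in R$ with $E_h$ free over $R_h$. For example, take $R=S=k[p]$ and $E=k[p]\oplus k[p]/(p)$. Then $h=p$ works.

## 2. Subadditivity under products, and its failure

Rouquier's results say that $\dim D^b(\mathcal O_X\text{-}mod)$ is finite for $X$ separated of finite type over a perfect field, and that $n\le\dim D^b(\mathcal O_X\text{-}mod)\le2n$ for $X$ smooth projective of dimension $n$. They also say that for a smooth projective $X$ one has $\dim D^b(\mathcal O_X\text{-}mod)\le r$ as soon as $\mathcal O_\Delta$ on $X\times X$ has a resolution by $r+1$ finite sums of sheaves $E\boxtimes F$, with $E,F$ locally free. These last upper bounds add up under products. If $X$, $Y$ and $X\times Y$ are smooth projective varieties, and the two diagonals have resolutions with $r+1$ and $r'+1$ terms, then the tensor product of the two resolutions resolves the diagonal of $X\times Y$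 with $r+r'+1$ terms of the same kind.

This makes the following question natural. It is taken from L. Costa and R.M. Miró-Roig, "Cohomological characterization of vector bundles on multiprojective spaces", arXiv:math/0609559 (2006). Let $X,Y$ be separated schemes of finite type over a perfect field $k$. Is it always true that
$$\dim D^b(\mathcal O_{X\times Y}\text{-}mod)\le\dim D^b(\mathcal O_X\text{-}mod)+\dim D^b(\mathcal O_Y\text{-}mod)\ ? \tag{3}$$

The answer is no, over every perfect field. These are the statements we shall prove.

**Theorem 1.** Let $k$ be a perfect field, $n,m\ge4$, $X=\operatorname{Spec}k[x]/(x^n)$, $Y=\operatorname{Spec}k[y]/(y^m)$. Then $\dim D^b(X)=\dim D^b(Y)=1$ and $3\le\dim D^b(X\times Y)\le4$. So (3) fails.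

**Theorem 2.** Let $k$ be perfect and $P=k[x_1,\dots,x_r,y_1,\dots,y_e]$ with $r\ge1$, $e\ge0$. Let $f_1,\dots,f_c$ $(c\ge1)$ be a sequence in $P$ that is regular in every order, with all $f_i\in\big((x_1,\dots,x_r)^r+(y_1,\dots,y_e)\big)^2$. Let $A=P/(f_1,\dots,f_c)$. Then $\dim D^b(A)\ge c+r-1$.

**Theorem 3.** Let $k$ be perfect and $c\ge1$.

(a) Let $n_1,\dots,n_c\ge2c$ and $X_i=\operatorname{Spec}k[x]/(x^{n_i})$. Then $\dim D^b(X_i)=1$ for all $i$, and $2c-1\le\dim D^b(X_1\times\dots\times X_c)\le2c$. So the defect $\dim D^b(\prod X_i)-\sum\dim D^b(X_i)$ is at least $c-1$. If $C$ is a constant with $\dim D^b(\prod X_i)\le C\sum\dim D^b(X_i)$ for all finite families, then $C\ge2$. Within the class of products of schemes $\operatorname{Spec}k[x]/(x^n)$, $n\ge2$, the constant $C=2$ works.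

(b) Let $n\ge\max(3,2c)$ be odd and let $X$ be the integral affine curve $v^2=u^n$. Then $\dim D^b(X)=1$, $X^c$ is integral, and $\dim D^b(X^c)\ge2c-1$. So already $X\times X$ violates (3) for odd $n\ge5$.

The proof does not decide which of $2c-1$ and $2c$ is the exact value in (a) when $c\ge2$.

## 3. The ghost lemma and the dual numbers

An upper bound on dimension needs one good $G$. A lower bound must deal with every $G$ at once, and the tool for that is the following lemma.

**Lemma 1 (ghost lemma).** Let $Y_0\xrightarrow{f_1}Y_1\to\cdots\xrightarrow{f_m}Y_m$ $(m\ge1)$ be $G$-ghosts and $Z\in\langle G\rangle_m$. Then $f_m\cdots f_1h=0$ for every $h:Z\to Y_0$.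

*Proof.* Call $Z$ *$m$-good* if the conclusion holds for all sequences of $m$ ghosts and all $h$. Shifts of ghosts are ghosts, so $m$-goodness passes to shifts. It passes to finite sums, since one checks the composite on each summand. It passes to a summand $Z$ of $Z\oplus Z_1$: extend $h$ by $0$ on $Z_1$. Hence for $m=1$ it suffices that $G$ is $1$-good, which is the definition of a ghost. Suppose that all objects of $\langle G\rangle_m$ are $m$-good. It suffices to treat $Z$ in a triangle $Z'\to Z\to Z''\to Z'[1]$ with $Z'\in\langle G\rangle_m$ and $Z''\in\langle G\rangle_1$. Given $m+1$ ghosts, $f_m\cdots f_1h$ vanishes on $Z'$, so it factors as $Z\to Z''\xrightarrow{h'}Y_m$. By the case $m=1$, $f_{m+1}h'=0$. Hence $f_{m+1}\cdots f_1h=0$. $\square$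

So to prove $\dim D^b(A)\ge D$ we must find, for every $G$, an object $Z$ and $D$ successive $G$-ghosts starting at $Z$ with nonzero composite. Then $Z\notin\langle G\rangle_D$.

**The dual numbers.** Let $A=k[x]/(x^2)$. We show $\dim D^b(A)\ge1$ by hand. Apply $\operatorname{Hom}(-,k)$ to $0\to k\to A\to k\to0$. Since $\operatorname{Ext}^i(A,k)=0$ for $i>0$ and $\operatorname{Hom}(A,k)\to\operatorname{Hom}(k,k)$ is zero, precomposition with $\eta$ gives isomorphisms $\operatorname{Ext}^i(k,k)\cong\operatorname{Ext}^{i+1}(k,k)$ for $i\ge0$. So $\operatorname{Ext}^*(k,k)=k[\eta]$ with all $\eta^i\ne0$.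

Let $G\in D^b(A)$. The graded module $\operatorname{Ext}^*(G,k)$ is finitely generated over $k[\eta]$, which acts by composition on the left. Indeed this holds for $G=k$ and passes to shifts, sums, summands and extensions because $k[\eta]$ is noetherian, and $D^b(A)=\langle k\rangle_2$ by (1). Hence some $\eta^b$ kills all $\eta$-power-torsion in $\operatorname{Ext}^*(G,k)$. Define $Z$ by the triangle
$$Z\xrightarrow{\pi}k\xrightarrow{\eta^{b+1}}k[b+1]\to Z[1].$$
For every $\varphi:G\to Z[i]$ we have $\eta^{b+1}\pi\varphi=0$, so $\pi\varphi$ is torsion and $\eta^b\pi\varphi=0$. Thus $\eta^b\pi$ is $G$-ghost. If it were zero, $\eta^b$ would factor as $u\,\eta^{b+1}$ with $u\in\operatorname{Ext}^{-1}(k,k)=0$, which is absurd. By Lemma 1, $Z\notin\langle G\rangle_1$. As $G$ was arbitrary, $\dim D^b(A)\ge1$, so $\dim D^b(A)=1$.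

Keep the shape of this argument in mind: the exponent $b$ depends on $G$ and may be large, so the composite must survive multiplication by a large power of an operator.

**The smallest product.** For $A=k[x,y]/(x^2,y^2)$ we have $\mathfrak m^3=0$, so (1) gives $\dim D^b(A)\le2=1+1$. For $n=m=2$ inequality (3) is true, so any counterexample among products of fat points has to use larger exponents.

## 4. Box products, two operators, and a missing ghost

Let $A=k[x]/(x^n)\otimes k[y]/(y^m)$ with $n,m\ge2$.

A first attempt to *prove* (3) is to copy the argument of Section 1: find one module $M$ such that the cycles and boundaries of every complex lie in $\operatorname{add}M$. This stops at once when $k$ is infinite. For $a\in k$ let $N_a=k[t]/(t^2)$, where $x$ acts as $t$ and $y$ as $at$. Each $N_a$ is cyclic over a local ring, hence indecomposable. If $N_a\cong N_b$, then $y-bx$ kills $N_a$, so $(a-b)t=0$ and $a=b$. By Krull–Schmidt no $\operatorname{add}M$ contains them all. Restricting to objects of the form $F_1\boxtimes F_2$ does not help either. For $a\ne0$, $N_a$ is not of this form, because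 $H^*(F_1\boxtimes F_2)=H^*(F_1)\otimes H^*(F_2)$, and total dimension $2$ would force one factor to have one-dimensional cohomology, on which $x$ or $y$ acts as $0$. But both act nontrivially on $N_a$.

A first attempt to *disprove* (3) is to copy the dual-numbers argument. The algebra $A$ is cut out by two equations, and each equation gives a degree-$2$ operator on $\operatorname{Ext}$ (Section 5). Cutting first by one operator and then by the other gives two ghosts with nonzero composite, so $\dim D^b(A)\ge2$. There the count ends: one ghost per equation, and the factors already account for $1+1$. With $c$ factors one gets $c$ against a sum of $c$. We need more ghosts.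

The obstruction in the first attempt supplies what the second one lacks. Consider the family $N_a$ as one module $L$ over $A\otimes k[p]$, with $y$ acting as $pt$. Near a given $a$ there is an exact sequence $0\to L\xrightarrow{p-a}L\to N_a\to0$ with a connecting map $\delta:N_a\to L[1]$. For a fixed $G$, the module $\operatorname{Ext}^*(G,L)$ will turn out to be finitely generated over $k[p][\chi_1,\chi_2]$, so by generic freeness $p-a$ acts injectively on it for general $a$, and then $\delta$ is $G$-ghost. That is the third ghost. The object $N_a$ depends on $G$, which Lemma 1 allows.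

Two points then have to be settled. The composite of the three ghosts must be nonzero after multiplication by powers $\chi_1^{b_1}\chi_2^{b_2}$ that we do not control. For this we shall want $\operatorname{Ext}^*(N_a,N_a)$ to be free over $k[\chi_1,\chi_2]$ with the class coming from $\delta$ as a *basis element*. This is where exponents $\ge4$ enter: the ideal $J=(x^2,\,y-ax)$ of $N_a$ contains $(x,y)^2$, so $J^2$ contains every monomial of degree $4$, and membership of the equations in $J^2$ is what makes the $\operatorname{Ext}$ algebra free. Also, the residue field $k$ in place of $k[t]/(t^2)$ would not do, because the family $y=pt$ is constant when $t=0$. In general, with $r-1$ parameters the product of the corresponding classes carries the factor $t^{r-1}$, so we use $k[t]/(t^r)$.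

## 5. Cohomology operators of a complete intersection

**One equation.** Let $Q$ be a $k$-algebra, $f\in Q$ a nonzerodivisor, $B=Q/(f)$, and $R$ a further $k$-algebra (a ring of parameters).

**Lemma 2.** For every bounded complex $F$ of $B\otimes R$-modules there is a morphism $\chi_F:F\to F[2]$ in $D(B\otimes R)$ with the following properties.

(a) $\chi_F$ is natural in $F\in D(B\otimes R)$ bounded, and $\chi_{F[1]}=\chi_F[1]$. So $\chi$ acts on $\operatorname{Ext}^*_{B\otimes R}(F,Y)$ in degree $2$, equally through $F$ and through $Y$.

(b) $\chi$ is compatible with restriction along maps of $k$-algebras $R'\to R$.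

(c) For bounded $F,Y$ there is a long exact sequence (up to signs of maps), where $res$ is restriction of scalars:
$$\cdots\to\operatorname{Ext}^{i-2}_{B\otimes R}(F,Y)\xrightarrow{\chi}\operatorname{Ext}^i_{B\otimes R}(F,Y)\xrightarrow{res}\operatorname{Ext}^i_{Q\otimes R}(F,Y)\to\operatorname{Ext}^{i-1}_{B\otimes R}(F,Y)\xrightarrow{\chi}\operatorname{Ext}^{i+1}_{B\otimes R}(F,Y)\to\cdots \tag{4}$$

*Proof.*

**Step 1: a triangle of bimodules.** The purpose is to produce one universal map $\chi:B\to B[2]$. Let $W\to B$ be a resolution by free $Q\otimes B$-modules ($Q$ acts on the left, $B$ on the right). Its terms are free over $Q$ and free over $B$. Put $T=B\otimes_QW=W/fW$, a bounded above complex of $B\otimes B$-modules that are free over the right factor. Multiplication by $f\in Q$ is injective on $W$, so we have an exact sequence of complexes of $Q\otimes B$-modules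
$$0\to W\xrightarrow{f}W\to T\to0. \tag{5}$$
On $H^0(W)=B$ the element $f$ acts by $0$, and the other cohomology of $W$ vanishes. So $H^0(T)=B$, the connecting map is an isomorphism $H^{-1}(T)\cong H^0(W)=B$, and $H^i(T)=0$ otherwise. These isomorphisms are $Q\otimes B$-linear, hence $B\otimes B$-linear. Truncation gives a triangle in $D(B\otimes B)$
$$B[1]\to T\to B\xrightarrow{\ \chi\ }B[2]. \tag{6}$$

**Step 2: tensoring with $F$.** The purpose is to turn $\chi$ into an operation on every $F$. If $S\to S'$ is a quasi-isomorphism of bounded above complexes of bimodules that are free over the right factor $B$, its cone is, over the right factor, a bounded above acyclic complex of free modules, hence contractible. So $S\otimes_BF\to S'\otimes_BF$ is a quasi-isomorphism for every bounded $F$. If $S$ is such a complex and $F\to F'$ is a quasi-isomorphism of bounded complexes with cone $C$, then each $S^i\otimes_BC$ is acyclic, $C$ is bounded and $S$ is bounded above, so $S\otimes_BC$ is acyclic and $S\otimes_BF\to S\otimes_BF'$ is a quasi-isomorphism. Therefore $S\otimes^L_BF$ is computed by complexes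 $S$ that are bounded above and free over the right factor, it takes values in $D(B\otimes R)$ (left $B$-action from $S$, $R$-action from $F$), and it is functorial in both variables. (A morphism in the derived category between bounded complexes is a fraction of maps of bounded complexes, by truncating the middle term.) Concretely, choose a free $B\otimes B$-resolution $S\to B$ and a chain map $\tilde\chi:S\to S[2]$ representing $\chi$. Then $\chi_F$ is
$$F\xleftarrow{\ \sim\ }S\otimes_BF\xrightarrow{\tilde\chi\otimes1}S[2]\otimes_BF=(S\otimes_BF)[2]\xrightarrow{\ \sim\ }F[2].$$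
This is natural in $F$. It does not refer to $R$ except as a spectator, which proves (b). The isomorphism $S\otimes_B(F[1])\cong(S\otimes_BF)[1]$, $s\otimes z\mapsto(-1)^{|s|}s\otimes z$, commutes with $\tilde\chi$, because $\tilde\chi$ changes degrees in $S$ by $2$, and it is compatible with the maps to $F[1]$. So $\chi_{F[1]}=\chi_F[1]$. For $\varphi:F\to Y[i]$ naturality now gives $\chi_Y[i]\circ\varphi=\chi_{Y[i]}\circ\varphi=\varphi[2]\circ\chi_F$. This is (a).

**Step 3: the middle term is a change of rings.** The purpose is to identify $T\otimes_BF$, in order to get (c). We have $T\otimes_BF=B\otimes_Q(W\otimes_BF)$. By Step 2 applied to $W\to B$, the map $W\otimes_BF\to F$ is a quasi-isomorphism, and $W\otimes_BF$ is a bounded above complex of $Q\otimes R$-modules that are free over $Q$ when $F$ is regarded as a complex of $k$-vector spaces: $(Q\otimes B)\otimes_BF^j=Q\otimes F^j$. Since $B\otimes R=B\otimes_Q(Q\otimes R)$, and free $Q\otimes R$-modules are free over $Q$, the functor $(B\otimes R)\otimes^L_{Q\otimes R}-$ may be computed by applying $B\otimes_Q-$ to bounded above complexes of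 $Q\otimes R$-modules that are free over $Q$. Hence
$$T\otimes_BF=(B\otimes R)\otimes^L_{Q\otimes R}F.$$
The map $T\to H^0(T)=B$ is induced by $W\to B$, so $T\otimes_BF\to F$ is the map adjoint to $W\otimes_BF\xrightarrow{\sim}F$. That is the counit of the adjunction between $(B\otimes R)\otimes^L_{Q\otimes R}-$ and restriction. So (6) becomes a triangle, natural in $F$,
$$F[1]\to(B\otimes R)\otimes^L_{Q\otimes R}F\to F\xrightarrow{\chi_F}F[2]. \tag{7}$$

**Step 4: the exact sequence.** Apply $\operatorname{Hom}_{D(B\otimes R)}(-,Y[i])$ to (7). By adjunction the middle term gives $\operatorname{Hom}_{D(Q\otimes R)}(F,Y[i])$, and composition with the counit becomes restriction. This is (4). $\square$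

*Example.* Let $Q=k[x]$, $f=x^2$, $B=k[x]/(x^2)$, $R=k$, $F=Y=k$. Since $\operatorname{Ext}^2_{k[x]}(k,k)=0$, (4) shows that $\chi:\operatorname{Ext}^0_B(k,k)\to\operatorname{Ext}^2_B(k,k)=k\eta^2$ is surjective. So $\chi_k$ is a nonzero multiple of $\eta^2$, and we recover, up to squaring, the operator used in Section 3.

**Several equations.** Let $P$, $f_1,\dots,f_c$ be as in Theorem 2. For $I\subset\{1,\dots,c\}$ put $P_I=P/(f_i:i\in I)$. For $j\in I$ the element $f_j$ is a nonzerodivisor on $P_{I\setminus j}$ (this is where "in every order" is used). So Lemma 2 with $Q=P_{I\setminus j}$, $f=f_j$, $B=P_I$, and a fixed choice of $W$, gives operators $\chi_j$ on the bounded objects of $D(P_I\otimes R)$. They commute: naturality of $\chi_i$ applied to the morphism $\chi_{j,F}:F\to F[2]$ gives $\chi_{i,F}[2]\circ\chi_{j,F}=\chi_{j,F}[2]\circ\chi_{i,F}$. So $\operatorname{Ext}^*_{P_I\otimes R}(F,Y)$ is a graded $k[\chi_j:j\in I]$-module with $\deg\chi_j=2$.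

The symbol $\chi_j$ now has one meaning for each $I\ni j$. For inductions on the number of equations we need these meanings to agree.

**Lemma 3.** For $s\ne j$ in $I$, the restriction $D(P_I\otimes R)\to D(P_{I\setminus s}\otimes R)$ is compatible with $\chi_j$ on bounded objects.

*Proof.* Put $Q_1=P_{I\setminus\{j,s\}}$ and $B_1=Q_1/(f_j)=P_{I\setminus s}$, then $Q_2=P_{I\setminus j}=Q_1/(f_s)$ and $B_2=Q_2/(f_j)=P_I$. Denote the complexes of Lemma 2 by $W_1,T_1$ and $W_2,T_2$, and the maps in (6) by $\chi^{(1)},\chi^{(2)}$.

**Step 1: compare the resolutions.** Since $W_1$ is a bounded above complex of free $Q_1\otimes B_1$-modules, the projection $B_1\to B_2$ lifts to a $Q_1\otimes B_1$-linear chain map $W_1\to W_2$. It commutes with $f_j$, so it induces a map of the sequences (5), in particular a map $T_1\to T_2$. Under the identifications of Lemma 2 (which use only (5) and its connecting map), both $H^0(T_1)\to H^0(T_2)$ and $H^{-1}(T_1)\to H^{-1}(T_2)$ are the projection $B_1\to B_2$.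

**Step 2: compare the triangles.** The map of Step 1 extends to a map $\tau:T_1\otimes_{B_1}B_2\to T_2$ of complexes of $B_1\otimes B_2$-modules. Tensoring (6) for $T_1$ with $B_2$ over the right factor gives a triangle in $D(B_1\otimes B_2)$
$$B_2[1]\to T_1\otimes_{B_1}B_2\to B_2\xrightarrow{\chi^{(1)}\otimes^L_{B_1}B_2}B_2[2].$$
By the position of the cohomology this is the truncation triangle of $T_1\otimes_{B_1}B_2$. It identifies $H^i(T_1\otimes_{B_1}B_2)$ with $B_2$ for $i=0,-1$, and by naturality of $S\to S\otimes^L_{B_1}B_2$ in $S$ the map $H^i(T_1)\to H^i(T_1\otimes_{B_1}B_2)$ becomes the projection $B_1\to B_2$. On these groups $\tau$ is $B_2$-linear, and composed with this projection it is again the projection, by Step 1. So $\tau$ is the identity of $B_2$ on $H^0$ and on $H^{-1}$. Truncation triangles are functorial, so $\tau$ extends to a morphism of triangles that is the identity on $B_2[1]$ and on $B_2$. Hence $\chi^{(1)}\otimes^L_{B_1}B_2=\chi^{(2)}$ in $D(B_1\otimes B_2)$.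

**Step 3: tensor with $F$.** Apply $-\otimes^L_{B_2}F:D^-(B_1\otimes B_2)\to D(B_1\otimes R)$. Since only freeness over the right factor matters, this functor is compatible with restriction from $D^-(B_2\otimes B_2)$. Moreover $(S\otimes_{B_1}B_2)\otimes_{B_2}F=S\otimes_{B_1}F$ for $S$ free over the right factor. So $\chi^{(1)}_F=\chi^{(2)}_F$ in $D(B_1\otimes R)$. $\square$

**Lemma 4 (finiteness).** Let $G\in D^b(A)$, let $R$ be a noetherian $k$-algebra, and let $F'$ be a bounded complex of $A\otimes R$-modules whose cohomology is finitely generated over $R$. Then $\operatorname{Ext}^*_A(G,F')$ is a finitely generated $R[\chi_1,\dots,\chi_c]$-module.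

*Proof.* Let $P_s=P/(f_1,\dots,f_s)$ and $E_s=\operatorname{Ext}^*_{P_s}(G,F')$. Here $R$ acts through endomorphisms of $F'$, so it commutes with the $\chi_j$ by naturality. We show by induction on $s$ that $E_s$ is finitely generated over $R[\chi_1,\dots,\chi_s]$.

For $s=0$: $P$ is a polynomial ring, so $G$ is isomorphic in $D(P)$ to a bounded complex $K$ of finitely generated projective $P$-modules. Filter $K$ by its terms. Since $\operatorname{Hom}_{D(P)}(K^j,F'[i])=\operatorname{Hom}_P(K^j,H^i(F'))$ is a summand of a finite sum of copies of $H^i(F')$, the long exact sequences build $E_0$ in finitely many steps, by extensions and subquotients, from finitely generated $R$-modules. So $E_0$ is finitely generated over the noetherian ring $R$.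

For $s\ge1$: by (4) (with $k$ in place of its parameter ring) and Lemma 3, $E_s/\chi_sE_s$ embeds $R[\chi_1,\dots,\chi_{s-1}]$-linearly in $E_{s-1}$. That module is finitely generated over a noetherian ring by induction, so $E_s/\chi_sE_s$ is finitely generated. Since $G$ has a bounded above projective resolution and $F'$ is bounded, $E_s$ vanishes in degrees $\ll0$. As $\deg\chi_s>0$, induction on the degree shows that homogeneous lifts of homogeneous generators of $E_s/\chi_sE_s$ generate $E_s$ over $R[\chi_1,\dots,\chi_s]$. $\square$

## 6. The modules $\kappa[t]/(t^r)$ and their Ext algebra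

Let $\kappa/k$ be a finite extension, $a_1=1$ and $a_2,\dots,a_r\in\kappa$. The subscript $\kappa$ means $\otimes_k\kappa$. Put $l_i=x_i-a_ix_1$ for $i\ge2$ and
$$J=(g_1,\dots,g_{r+e})=(x_1^r,\ l_2,\dots,l_r,\ y_1,\dots,y_e)\subset P_\kappa,\qquad N=P_\kappa/J=\kappa[t]/(t^r),$$
where $x_i$ acts on $N$ as $a_it$ and $y_i$ as $0$. Modulo $(l_2,\dots,l_r)$ we have $x_i\equiv a_ix_1$, so every monomial of degree $r$ in the $x_i$ is congruent to a multiple of $x_1^r$. Hence $(x)^r\subset J$, and the hypothesis of Theorem 2 gives
$$f_i\in\big((x)^r+(y)\big)^2P_\kappa\subset J^2. \tag{8}$$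
In particular $N$ is an $A_\kappa$-module.

*Example.* For $P=k[x,y]$ (both variables counted as $x_i$'s, $r=2$, $e=0$) we get $N=\kappa[t]/(t^2)$ with $x=t$, $y=at$, and $J=(x^2,y-ax)$. The equations $x^n,y^m$ with $n,m\ge4$ lie in $(x,y)^4\subset J^2$.

**Lemma 5.** (i) $\operatorname{Ext}^*_{P_\kappa}(N,N)\cong\Lambda^*_N(N^{r+e})$ as graded $N$-modules, and under this isomorphism the Yoneda product of $v_1,\dots,v_m\in\operatorname{Ext}^1=N^{r+e}$ corresponds to $\pm v_1\wedge\dots\wedge v_m$. The class in $\operatorname{Ext}^1$ of an extension $0\to N\xrightarrow{\iota}V\to N\to0$ is, up to sign, $(n_i)_i$ with $\iota(n_i)=g_i\cdot\tilde1$, where $\tilde1\in V$ lifts $1$.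

(ii) The ring map $\operatorname{Ext}^*_{A_\kappa}(N,N)\to\operatorname{Ext}^*_{P_\kappa}(N,N)$ is surjective.

(iii) Let $E=\operatorname{Ext}^*_{A_\kappa}(N,N)$. Any family of homogeneous elements of $E$ mapping to a $\kappa$-basis of $\operatorname{Ext}^*_{P_\kappa}(N,N)$ is a basis of $E$ over $\kappa[\chi_1,\dots,\chi_c]$.

*Proof of (i): the Koszul computation.* The elements $x_1,l_2,\dots,l_r,y_1,\dots,y_e$ are coordinates on $P_\kappa$, so the sequence $g$ is regular. For $v\in P_\kappa^{r+e}$ let $\iota_v$ be the antiderivation of $\Lambda(e_1,\dots,e_{r+e})$ over $P_\kappa$ with $\iota_v(e_i)=v_i$. The Koszul complex $K$, with $K^{-m}=\Lambda^m(P_\kappa^{r+e})$ and $d=\iota_g$, resolves $N$. The $g_i$ kill $N$, so $\operatorname{Hom}(K,N)$ has zero differential and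
$$\operatorname{Ext}^m_{P_\kappa}(N,N)=\operatorname{Hom}(\Lambda^mP_\kappa^{r+e},N)=\Lambda^m_N(N^{r+e}),$$
with basis vectors $\theta_i$ of $N^{r+e}$ dual to the $e_i$.

For products: $\iota_v\iota_w+\iota_w\iota_v$ is a derivation that kills the $e_i$, so it is zero. As $K[1]$ has differential $-d$, the relation $\iota_v\iota_g=-\iota_g\iota_v$ says that $\iota_v$ is a chain map $K\to K[1]$. Its composite with $K[1]\to N[1]$ is $e_i\mapsto v_i\bmod J$. So it represents the class $v\bmod J$ in $\operatorname{Ext}^1=N^{r+e}$. Hence the product of the classes of $v_1,\dots,v_m$ is represented by $\iota_{v_1}\cdots\iota_{v_m}:\Lambda^m\to\Lambda^0\to N$. This sends $e_{i_1}\wedge\dots\wedge e_{i_m}$ to $\pm\det\big((v_a)_{i_b}\big)_{a,b}$ with a sign depending only on $m$, so it is $\pm v_1\wedge\dots\wedge v_m$.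

For extensions: $1\mapsto\tilde1$ lifts $K^0\to N$ to $K^0\to V$. Its composite with $K^{-1}\to K^0$ is $e_i\mapsto g_i\tilde1\in\iota(N)$, and the resulting map $K^{-1}\to N$ represents the class up to sign.

*Proof of (ii): lifting degree-one classes.* In $\Lambda^*_N(N^{r+e})$ every element of degree $m\ge1$ is a sum of products of $m$ elements of degree $1$, so by (i) the target is generated as a ring by degrees $0$ and $1$. In degree $0$ both sides are $N$. Let $0\to N\to V\to N\to0$ be an extension of $P_\kappa$-modules. Since $J$ kills the quotient $N$ and the submodule $N$, we get $JV\subset N$ and $J^2V=0$. By (8), $f_iV=0$, so $V$ is an $A_\kappa$-module and the class comes from $\operatorname{Ext}^1_{A_\kappa}(N,N)$.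

*Proof of (iii): freeness.* Let $E_s=\operatorname{Ext}^*_{(P_s)_\kappa}(N,N)$ with $P_s=P/(f_1,\dots,f_s)$, so $E_c=E$. We show by induction on $s$ that homogeneous elements $e_\alpha\in E_s$ mapping to a $\kappa$-basis of $E_0$ form a $\kappa[\chi_1,\dots,\chi_s]$-basis of $E_s$. Such families exist for every $s$, because the surjection $E_c\to E_0$ factors through $E_s$. For $s=0$ there is nothing to prove.

Let $s\ge1$. By induction the images of the $e_\alpha$ in $E_{s-1}$ form a $\kappa[\chi_1,\dots,\chi_{s-1}]$-basis of $E_{s-1}$. The map $E_s\to E_{s-1}$ is linear over this ring by Lemma 3, so it is surjective. Now (4) with $R=\kappa$ shows that $\chi_s$ is injective on $E_s$ and $E_s/\chi_sE_s=E_{s-1}$. Since $E_s$ lives in degrees $\ge0$, the $e_\alpha$ generate $E_s$ over $\kappa[\chi_1,\dots,\chi_s]$. Suppose $\sum c_\alpha e_\alpha=0$ is a homogeneous relation. Its image in $E_{s-1}$ shows that each $c_\alpha$ vanishes at $\chi_s=0$, so $c_\alpha=\chi_sc'_\alpha$. Injectivity of $\chi_s$ gives $\sum c'_\alpha e_\alpha=0$. Iterating, each $c_\alpha$ is divisible by all powers of $\chi_s$,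 so $c_\alpha=0$. $\square$

*What goes wrong for $x^2,y^2$.* Take $P=k[x,y]$, $J=(x^2,y-ax)$. The extension $V=\kappa[t]/(t^4)$ of $N$ by $N$, with $x=t$, $y=at$, $\iota(1)=t^2$, has $x^2\cdot1=\iota(1)$ and $(y-ax)\cdot1=0$. So its class is, up to sign, the basis vector dual to $x^2$. As $x^2V\ne0$, this class is not in the image from $A_\kappa=\kappa[x,y]/(x^2,y^2)$, since classes in the image are represented by $A_\kappa$-modules. So (ii) fails there. This agrees with Section 3: (3) holds in that case.

## 7. Proof of Theorem 2: $c$ ghosts from operators, $r-1$ from a family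

Let $G\in D^b(A)$ be arbitrary and $d=r-1$. We construct an object of $D^b(A)$ that is not in $\langle G\rangle_{c+d}$. This gives $\dim D^b(A)\ge c+d$. As you read, keep in mind the case $A=k[x,y]/(x^n,y^m)$ with $n,m\ge4$, where $c=r=2$, $d=1$, and we need three ghosts.

**Step 1: a family of modules over affine space.** The purpose is to have all possible $N$ in one module, so that generic freeness can be applied. Let $R=k[p_2,\dots,p_r]$ and $L=R[t]/(t^r)$, where $x_1$ acts as $t$, $x_i$ as $p_it$ for $i\ge2$, and $y_i$ as $0$. Since $(x)^r$ and $(y)$ act by $0$, all $f_i$ act by $0$. So $L$ is an $A\otimes R$-module, finite free over $R$. By Lemma 4, $E_G=\operatorname{Ext}^*_A(G,L)$ is finitely generated over $R[\chi_1,\dots,\chi_c]$. By generic freeness there is $0\ne h\in R$ with $(E_G)_h$ free over $R_h$.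

**Step 2: a good point, and the local family.** The purpose is to move to a point where $E_G$ is flat over the base. Since $\bar k$ is infinite, choose $a=(a_2,\dots,a_r)\in\bar k^{\,r-1}$ with $h(a)\ne0$, and let $\kappa=k(a)$. It is finite over $k$, and separable because $k$ is perfect. Let $O$ be the localization of $\kappa[p_2,\dots,p_r]$ at $(p_2-a_2,\dots,p_r-a_r)$, and let $r_s=p_{s+1}-a_{s+1}$ for $1\le s\le d$. Then $R\to O$ is flat and $h\in O^\times$. Put $\mathcal L=L\otimes_RO$, an $A\otimes O$-module and thus an $A_\kappa$-module. Let $K_G$ be a bounded above resolution of $G$ by finitely generated free $A$-modules. Then $\operatorname{Hom}_A(K_G,\mathcal L)=\operatorname{Hom}_A(K_G,L)\otimes_RO$, and flatness gives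
$$\operatorname{Ext}^*_A(G,\mathcal L)=E_G\otimes_RO=(E_G)_h\otimes_{R_h}O,$$
which is flat over $O$. (If $r=1$, then $R=k=\kappa=O$ and $\mathcal L=N=\kappa$.)

**Step 3: $d$ ghosts from the family.** Let $L^{(s)}=\mathcal L/(r_1,\dots,r_s)\mathcal L$. Then $L^{(0)}=\mathcal L$, and $L^{(d)}=\kappa[t]/(t^r)$ with $x_i=a_it$ is the module $N$ of Section 6. Since $\mathcal L$ is free over $O$ and $r_1,\dots,r_d$ is a regular sequence in $O$, there are exact sequences of $A\otimes O$-modules
$$0\to L^{(s-1)}\xrightarrow{r_s}L^{(s-1)}\to L^{(s)}\to0,\qquad\text{with connecting maps}\quad\delta_s:L^{(s)}\to L^{(s-1)}[1]. \tag{9}$$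
We claim by induction that $\operatorname{Ext}^*_A(G,L^{(s)})$ is flat over $O/(r_1,\dots,r_s)$ for $0\le s\le d$. Step 2 is the case $s=0$. If it holds for $s-1$, then $r_s$, a nonzerodivisor in $O/(r_1,\dots,r_{s-1})$, acts injectively on $\operatorname{Ext}^*_A(G,L^{(s-1)})$. The long exact sequence of (9) then shows two things. First, $\operatorname{Ext}^*_A(G,L^{(s)})=\operatorname{Ext}^*_A(G,L^{(s-1)})/r_s$, which is flat over $O/(r_1,\dots,r_s)$. Second, the image of $\operatorname{Ext}^*_A(G,\delta_s)$ is the kernel of $r_s$ on $\operatorname{Ext}^*_A(G,L^{(s-1)})$, which is zero. So each $\delta_s$ is $G$-ghost in $D(A)$.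

**Step 4: the composite of these ghosts, seen on $N$.** The purpose is to show that the $\delta_s$ compose to something that belongs to a free basis. Let $q_s:L^{(s)}\to N$ be the projections and
$$\omega=q_0[d]\circ\delta_1[d-1]\circ\cdots\circ\delta_d\in\operatorname{Ext}^d_{A_\kappa}(N,N).$$
Let $V_s=\mathcal L/(r_j\,(j\ne s),\,r_s^2)\mathcal L$, and let $\varepsilon_s\in\operatorname{Ext}^1_{A_\kappa}(N,N)$ be the class of $0\to N\xrightarrow{r_s}V_s\to N\to0$. The projections $q_{s-1}$, $L^{(s-1)}\to V_s$ and $q_s$ form a morphism from the sequence (9) to this one, so $q_{s-1}[1]\circ\delta_s=\varepsilon_s\circ q_s$. Applying this for $s=1,\dots,d$ in turn, and using $q_d=\mathrm{id}$, we get $\omega=\varepsilon_1\varepsilon_2\cdots\varepsilon_d$.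

Now compute the image of $\varepsilon_s$ in $\operatorname{Ext}^1_{P_\kappa}(N,N)$ by Lemma 5(i), with $\tilde1=1\in V_s$. In $V_s$ we have $l_i\cdot1=(p_i-a_i)t=r_{i-1}t$, which is $r_st$ for $i=s+1$ and $0$ otherwise. Also $x_1^r\cdot1=t^r=0$ and $y_i\cdot1=0$. So $\varepsilon_s$ maps to $\pm t\,\theta_{s+1}$, where $\theta_i$ now denotes the basis vector of $N^{r+e}$ dual to $l_i$. By Lemma 5(i), $\omega$ maps to
$$\pm t^{d}\,\theta_2\wedge\dots\wedge\theta_r\in\operatorname{Ext}^d_{P_\kappa}(N,N).$$
This is nonzero because $t^d=t^{r-1}\ne0$ in $N=\kappa[t]/(t^r)$. Complete it to a homogeneous $\kappa$-basis of $\operatorname{Ext}^*_{P_\kappa}(N,N)$ and lift this basis to $E=\operatorname{Ext}^*_{A_\kappa}(N,N)$, which is possible by Lemma 5(ii), with $\omega$ as the lift of its own image. Lemma 5(iii) gives: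
$$\omega\ \text{is a member of a homogeneous}\ \kappa[\chi_1,\dots,\chi_c]\text{-basis of}\ E. \tag{10}$$
(If $r=1$, there are no $\delta$'s, and $\omega=\mathrm{id}_N$.)

**Step 5: $c$ ghosts from the operators.** This repeats the dual-numbers argument, once for each equation. Put $X_0=N$. For $s=1,\dots,c$ suppose that $X_{s-1}$ is a bounded object of $D(A_\kappa)$ with cohomology finite-dimensional over $k$. By Lemma 4 with $R=k$, $\operatorname{Ext}^*_A(G,X_{s-1})$ is finitely generated over the noetherian ring $k[\chi_1,\dots,\chi_c]$. So its $\chi_s$-power-torsion is finitely generated, and there is $b_s\ge0$ such that $\chi_s^{b_s}$ annihilates it. Put $m_s=b_s+1$ and define $X_s$ by a triangle in $D(A_\kappa)$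
$$X_s\xrightarrow{\pi_s}X_{s-1}\xrightarrow{\chi_s^{m_s}}X_{s-1}[2m_s]\to X_s[1]. \tag{11}$$
Then $X_s$ is again bounded with finite-dimensional cohomology. Let $\gamma_s=\chi_s^{b_s}\circ\pi_s:X_s\to X_{s-1}[2b_s]$. It is $G$-ghost in $D(A)$: let $\varphi:G\to X_s[i]$ be a morphism in $D(A)$. By Lemma 2(b) for $k\to\kappa$, $\chi_s$ is compatible with restriction $D(A_\kappa)\to D(A)$, so $\chi_s^{m_s}\pi_s\varphi=0$ by (11). Thus $\pi_s\varphi$ is $\chi_s$-power-torsion, and $\chi_s^{b_s}\pi_s\varphi=0$.

**Step 6: apply the ghost lemma and return to $A_\kappa$.** With $b=\sum b_s$, consider the composite of $c+d$ $G$-ghosts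
$$\Phi_0:\ X_c\xrightarrow{\gamma_c}\cdots\xrightarrow{\gamma_1}X_0[2b]=N[2b]\xrightarrow{\delta_d}\cdots\xrightarrow{\delta_1}\mathcal L[2b+d],\qquad\Phi=q_0\circ\Phi_0:X_c\to N[2b+d].$$
The object $X_c$ lies in $D^b(A)$. Suppose that $X_c\in\langle G\rangle_{c+d}$. Lemma 1, applied in $D(A)$ (where $\mathcal L$ lives, although it need not be finitely generated over $A$), gives $\Phi_0=0$, hence $\Phi=0$ in $D(A)$.

We now show that restriction $D(A_\kappa)\to D(A)$ is faithful, so that $\Phi=0$ also in $D(A_\kappa)$. For $F,F'\in D(A_\kappa)$ we have $\operatorname{Hom}_{D(A)}(F,F')=\operatorname{Hom}_{D(A_\kappa)}(\kappa\otimes_kF,F')$, and the restriction map is composition with the counit $\kappa\otimes_kF\to F$, $\lambda\otimes z\mapsto\lambda z$. Let $\sum u_i\otimes v_i$ be a separability idempotent of $\kappa/k$. The map $z\mapsto\sum u_i\otimes v_iz$ is $A_\kappa$-linear, because $\sum u_i\otimes v_i\lambda z=\sum\lambda u_i\otimes v_iz$, and it is a section of the counit, because $\sum u_iv_i=1$. So a map whose composite with the counit is $0$ is itself $0$.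

**Step 7: $\Phi\ne0$ in $D(A_\kappa)$.** This contradiction will finish the proof. By naturality the $\chi$'s may be moved past the $\pi$'s and past $\omega$, so
$$\Phi=(\chi_1^{b_1}\cdots\chi_c^{b_c}\,\omega)\circ\pi_1\cdots\pi_c .$$
We claim that $(\pi_1\cdots\pi_s)^*$ induces an isomorphism
$$E/(\chi_1^{m_1},\dots,\chi_s^{m_s})E\ \cong\ \operatorname{Ext}^*_{A_\kappa}(X_s,N)\qquad(0\le s\le c). \tag{12}$$
For $s=0$ this is clear. Let $s\ge1$. Applying $\operatorname{Hom}(-,N[i])$ to (11) shows that $\pi_s^*:\operatorname{Ext}^*(X_{s-1},N)\to\operatorname{Ext}^*(X_s,N)$ has kernel $\chi_s^{m_s}\operatorname{Ext}^*(X_{s-1},N)$, and its cokernel is a shift of the kernel of $\chi_s^{m_s}$ on $\operatorname{Ext}^*(X_{s-1},N)$. By induction the latter module is $E/(\chi_1^{m_1},\dots,\chi_{s-1}^{m_{s-1}})E$. Since $E$ is free over $\kappa[\chi_1,\dots,\chi_c]$, $\chi_s^{m_s}$ acts injectively on this quotient. So the cokernel vanishes and (12) follows for $s$.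

Under (12) for $s=c$, $\Phi$ corresponds to the class of $\chi_1^{b_1}\cdots\chi_c^{b_c}\omega$ in $E/(\chi_1^{m_1},\dots,\chi_c^{m_c})E$. By (10), $\omega$ is a basis element, and $\chi_1^{b_1}\cdots\chi_c^{b_c}\notin(\chi_1^{m_1},\dots,\chi_c^{m_c})$ because $b_s<m_s$ for all $s$. So the class is nonzero, and $\Phi\ne0$. Hence $X_c\notin\langle G\rangle_{c+d}$. $\blacksquare$

## 8. Fat points: proof of Theorems 1 and 3(a)

**Step 1: the factors.** Section 1 gave $\dim D^b(k[x]/(x^n))\le1$. For $n\ge2$, Theorem 2 with $r=c=1$, $e=0$, $f=x^n\in(x)^2$ gives $\dim D^b(k[x]/(x^n))\ge1$. So the dimension is $1$.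

**Step 2: the lower bound for the product.** Let $A=\bigotimes_{i=1}^ck[x_i]/(x_i^{n_i})$ with all $n_i\ge2c$. Apply Theorem 2 with $r=c$, $e=0$ and $f_i=x_i^{n_i}$. The sequence is regular in every order (disjoint variables), and $f_i\in(x_1,\dots,x_c)^{2c}=\big((x)^c\big)^2$. So $\dim D^b(A)\ge c+c-1=2c-1$. For $c=2$ and exponents $\ge4$ this is $3>1+1$.

**Step 3: the upper bound $2c$ (only $n_i\ge2$ needed).** The idea is to replace $A$ by a noncommutative algebra of global dimension at most $2c$. Let $M_i=\bigoplus_{j=1}^{n_i}k[x_i]/(x_i^j)$ and $\Gamma_i=\operatorname{End}(M_i)$. Modules over endomorphism rings are finitely generated right modules.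

*Each $\Gamma_i$ has global dimension at most $2$.* The functor $\operatorname{Hom}(M_i,-)$ identifies $\operatorname{add}M_i$ with the finitely generated projective $\Gamma_i$-modules. So a finitely generated $\Gamma_i$-module is the cokernel of a map $\operatorname{Hom}(M_i,M')\to\operatorname{Hom}(M_i,M'')$ induced by some $M'\to M''$ in $\operatorname{add}M_i$. The kernel of this map is $\operatorname{Hom}(M_i,\ker(M'\to M''))$, which is projective, since every finitely generated $k[x_i]/(x_i^{n_i})$-module, in particular this kernel, lies in $\operatorname{add}M_i$. This is a projective resolution of length $2$.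

*The algebra $\Gamma=\bigotimes\Gamma_i$ has global dimension at most $2c$.* The summands $k[x_i]/(x_i^j)$ are pairwise non-isomorphic, and their endomorphism rings are local with residue field $k$, so $\Gamma_i/\mathrm{rad}\cong k^{n_i}$. The kernel of $\Gamma\to\bigotimes(\Gamma_i/\mathrm{rad})\cong k^{\prod n_i}$ is a finite sum of nilpotent two-sided ideals, hence nilpotent. So it kills every simple $\Gamma$-module, and the simple $\Gamma$-modules are the tensor products of simple $\Gamma_i$-modules. Tensoring projective resolutions of length at most $2$ over $k$ gives projective resolutions of length at most $2c$ of the simple modules. Every finitely generated $\Gamma$-module has a finite filtration with simple quotients, so its projective dimension is at most $2c$.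

*Consequently $D^b(\Gamma)=\langle\Gamma\rangle_{2c+1}$.* Let $g=2c$ and $F=F_0\in D^b(\Gamma)$. Given $F_j$, choose a finite sum $Q_j$ of shifts of finitely generated projectives and a map $Q_j\to F_j$ that is surjective on cohomology, and let $F_{j+1}$ be its cone. Then $0\to H^i(F_{j+1})\to H^{i+1}(Q_j)\to H^{i+1}(F_j)\to0$ is exact, so $H^*(F_{j+1})$ is, up to shift, a syzygy of $H^*(F_j)$. After $g$ steps $H^*(F_g)$ is projective. Then the identity of each $H^i(F_g)$ lifts to a map $H^i(F_g)[-i]\to F_g$, and together these give an isomorphism $\bigoplus H^i(F_g)[-i]\cong F_g$. So $F_g\in\langle\Gamma\rangle_1$. Let $C_j$ be defined by triangles $C_j\to F\to F_j\to C_j[1]$, so $C_0=0$. The octahedral axiom for $F\to F_j\to F_{j+1}$ gives triangles $C_j\to C_{j+1}\to Q_j\to C_j[1]$. Hence $C_g\in\langle\Gamma\rangle_g$, and $F\in\langle\Gamma\rangle_g*\langle\Gamma\rangle_1\subset\langle\Gamma\rangle_{g+1}$.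

*Passage to $A$.* Let $\mathbb M=M_1\otimes\dots\otimes M_c$. Since the $M_i$ are finitely presented over their algebras, $\operatorname{End}_A(\mathbb M)=\bigotimes\operatorname{End}(M_i)=\Gamma$. As $k[x_i]/(x_i^{n_i})$ is a summand of $M_i$, the module $A$ is a summand of $\mathbb M$. Let $\epsilon\in\Gamma$ be the corresponding idempotent, so $\epsilon\Gamma\epsilon=\operatorname{End}_A(A)=A$. The functor $Y\mapsto Y\epsilon$ is exact and induces $D^b(\Gamma)\to D^b(A)$. It is essentially surjective: for a bounded complex $F$ of finitely generated $A$-modules, apply $\operatorname{Hom}_A(\mathbb M,-)$ termwise and note $\operatorname{Hom}_A(\mathbb M,F)\epsilon=\operatorname{Hom}_A(A,F)=F$. An exact functor sends $\langle\Gamma\rangle_{2c+1}$ into $\langle\Gamma\epsilon\rangle_{2c+1}$. So $D^b(A)=\langle\Gamma\epsilon\rangle_{2c+1}$ and $\dim D^b(A)\le2c$.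

**Step 4: the constants.** By Steps 1 and 2 the defect is at least $(2c-1)-c=c-1$. If $\dim D^b(\prod X_i)\le C\sum\dim D^b(X_i)$ for all finite families, then $2c-1\le Cc$ for all $c$, so $C\ge2$. Conversely, for $X_i=\operatorname{Spec}k[x]/(x^{n_i})$ with all $n_i\ge2$, Steps 1 and 3 give $\dim D^b(\prod X_i)\le2c=2\sum\dim D^b(X_i)$. (The same constant works if the factors are themselves such products. A product of $c'$ of these fat points has dimension at least $c'$, by Theorem 2 with $c'$ equations, one variable counted as $x_1$ and the other $c'-1$ as $y$'s, since every $z^{n}$ with $n\ge2$, $z$ one of the variables, lies in $\big((x_1)+(y)\big)^2$. And the total product has dimension at most twice its number of fat points.)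

This proves Theorem 3(a), and Theorem 1 is its case $c=2$. $\blacksquare$

## 9. Cuspidal curves: proof of Theorem 3(b)

For odd $m\ge1$ let $R_m=k[s^2,s^m]$. Let $R=R_n\cong k[u,v]/(v^2-u^n)$ with $u=s^2$, $v=s^n$, and let $D=k[u]$. So $X=\operatorname{Spec}R$. The inclusion $R^{\otimes c}\subset k[s_1,\dots,s_c]$ shows that $X^c$ is integral.

**Step 1: lower bounds.** Apply Theorem 2 with $x_i=u_i$, $y_i=v_i$, $r=e=c$ and $f_i=v_i^2-u_i^n$. The sequence is regular in every order, since the variables are separate. As $n\ge2c$, we have $u_i^n\in\big((u)^c\big)^2$, and $v_i^2\in(v)^2$, so $f_i\in\big((u)^c+(v)\big)^2$. Hence $\dim D^b(X^c)\ge c+c-1=2c-1$. The same theorem with one equation ($r=e=1$) gives $\dim D^b(X)\ge1$.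

It remains to show $\dim D^b(R)\le1$. As for $k[x]/(x^n)$, we want one module $M$ that contains all relevant cycles and boundaries. For odd $m\le n$ we have $s^n=u^{(n-m)/2}s^m$, so $R_n\subset R_m\subset k[s]$, and $R_m$ is a finitely generated $R$-module. Put $M=\bigoplus_{m\ \mathrm{odd},\,1\le m\le n}R_m$.

**Step 2: every finitely generated torsion-free $R$-module $\mathcal N$ lies in $\operatorname{add}M$.** First reduce to local rings of $D$. The statement $\mathcal N\in\operatorname{add}M$ means that $\mathrm{id}_{\mathcal N}$ lies in the image of the composition map $\operatorname{Hom}_R(M,\mathcal N)\otimes\operatorname{Hom}_R(\mathcal N,M)\to\operatorname{End}_R(\mathcal N)$. This image is a $D$-submodule, and these $\operatorname{Hom}$'s commute with localization, so it suffices to check the statement after localizing at each maximal ideal of $D$.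

*Away from $(u)$.* We have $s=v\,u^{-(n-1)/2}$, so $R[u^{-1}]=k[s,s^{-1}]$. After localization $R$ becomes a localization of this PID, and $\mathcal N$ becomes finitely generated torsion-free, hence free, so it lies in $\operatorname{add}R_n$.

*At $(u)$.* Now $\mathcal N$ is a finitely generated free $D_{(u)}$-module with a $D_{(u)}$-linear operator $v$ satisfying $v^2=u^n$. We show by induction on odd $n\ge1$, and for fixed $n$ on the rank, that every such $\mathcal N$ lies in $\operatorname{add}\bigoplus_{m\le n}(R_m)_{(u)}$ ($m$ odd), as a module over $(R_n)_{(u)}$. For $n=1$ the ring $R_{(u)}$ is the PID $k[s]_{(s)}$, and $\mathcal N$ is torsion-free, hence free. Let $n\ge3$ and $\mathcal N\ne0$.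

Suppose first that $v\mathcal N\subset u\mathcal N$. Then $v/u$ is an operator on $\mathcal N$ with square $u^{n-2}$, and it makes $\mathcal N$ a torsion-free module over $(R_{n-2})_{(u)}$, with $s^{n-2}$ acting as $v/u$. Its restriction to $R_n$ is the given structure, since $s^n=u\,s^{n-2}$. Induction on $n$ applies.

Otherwise pick $w\in\mathcal N$ with $vw\notin u\mathcal N$. If $\alpha w+\beta vw\in u\mathcal N$ with $\alpha,\beta\in k$, apply $v$: since $v^2w=u^nw\in u\mathcal N$, we get $\alpha vw\in u\mathcal N$, so $\alpha=0$, and then $\beta=0$. So $w,vw$ are linearly independent modulo $u$, hence part of a $D_{(u)}$-basis. Choose a $D_{(u)}$-linear $\varphi:\mathcal N\to D_{(u)}$ with $\varphi(w)=0$ and $\varphi(vw)=1$, and put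
$$\pi(z)=\varphi(vz)+v\,\varphi(z)\in D_{(u)}\oplus vD_{(u)}=R_{(u)}.$$
Then $\pi(vz)=u^n\varphi(z)+v\varphi(vz)=v\,\pi(z)$, so $\pi$ is $R_{(u)}$-linear, and $\pi(w)=1$. So $1\mapsto w$ splits $\pi$, and $\mathcal N\cong R_{(u)}\oplus\ker\pi$. Induction on the rank applies to $\ker\pi$. This proves the claim.

**Step 3: two layers suffice.** The purpose is to represent each $F\in D^b(R)$ by a complex with torsion-free cycles and boundaries. Let $Q$ be a bounded above complex of finitely generated free modules quasi-isomorphic to $F$, and choose $a$ with $H^i(Q)=0$ for $i<a$. Put $C=\operatorname{im}(Q^{a-1}\to Q^a)\cong Q^{a-1}/\operatorname{im}(Q^{a-2})$. Then $F$ is represented by the bounded complex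
$$0\to C\to Q^a\to\cdots\to Q^b\to0,\qquad C\subset Q^a .$$
All its terms are torsion-free, so its cycles $Z$ and boundaries $B$ are torsion-free in each degree. By Step 2 they lie in $\operatorname{add}M$. The exact sequence (2), $0\to Z\to F\to B[1]\to0$, gives $F\in\langle M\rangle_2$. Hence $\dim D^b(X)\le1$, and with Step 1, $\dim D^b(X)=1$.

For $c=2$ and odd $n\ge5$ we obtain $\dim D^b(X\times X)\ge3>2=\dim D^b(X)+\dim D^b(X)$. So (3) fails over every perfect field for an integral curve times itself, for instance $v^2=u^5$. $\blacksquare$
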